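# Ladders in the Divisibility Order: Undecidability of FSO on Tree-Automatic Structures

## 1. Ladders and the orders they read off

Write $\mathfrak M=(\mathbb N_{>0},\mid)$ for the positive integers with divisibility. For $x\in\mathbb N_{>0}$ let $\mathrm{supp}(x)$ be the set of primes dividing $x$ and $v_p(x)$ the exponent of the prime $p$ in $x$. Put

$$x\ll y\ :\iff\ \mathrm{supp}(x)\subsetneq\mathrm{supp}(y)\ \text{ and }\ v_p(x)<v_p(y)\text{ for all }p\in\mathrm{supp}(x).$$

The relation $\ll$ is irreflexive, since the support grows strictly. It is transitive: if $x\ll y\ll z$ and $p\in\mathrm{supp}(x)$, then $p\in\mathrm{supp}(y)$ and $v_p(x)<v_p(y)<v_p(z)$. If $x\ll y$, then $x$ is a proper divisor of $y$.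

**Definition (ladder).** A *ladder* is an infinite set $R\subseteq\mathbb N_{>0}$ any two distinct elements of which are comparable under $\ll$.

A number has only finitely many divisors, so each element of a ladder has only finitely many elements of the ladder below it. Hence a ladder can be listed as $r_0\ll r_1\ll r_2\ll\cdots$, and $|\mathrm{supp}(r_i)|\ge i$.

The simplest ladder is $r_i=(p_0p_1\cdots p_i)^{i+1}$, where $p_0<p_1<\cdots$ are all the primes: $2,\ 6^2,\ 30^3,\ 210^4,\dots$. Call it the *uniform ladder*. Here is what it can be used for. Take $y=2^5\cdot3^6\cdot5^4$ and look only at the rungs whose support contains $P=\mathrm{supp}(y)=\{2,3,5\}$, that is, $r_2,r_3,\dots$. For each such rung ask which $p\in P$ satisfy $v_p(y)\le v_p(r)$, and call this set $U_r$. On the primes of $P$ the exponents of $r_2,r_3,r_4,r_5$ are $3,4,5,6$, so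

$$U_{r_2}=\emptyset,\quad U_{r_3}=\{5\},\quad U_{r_4}=\{5,2\},\quad U_{r_5}=\{5,2,3\}.$$

The primes enter one at a time, and the order of entry is the linear order $5<2<3$ on $P$. The number $y$, read against the ladder, encodes a linear order.

The order depends on the ladder. The numbers $r'_i=\prod_{j\le i}p_j^{(i+1)(j+1)}$ also form a ladder, since supports and exponents grow strictly. Read $y=2^4\cdot3^6$ against both; in each case the rungs with $i\ge1$ have support containing $\{2,3\}$.

* Uniform ladder: $2\in U_{r_i}$ iff $4\le i+1$ iff $i\ge3$, and $3\in U_{r_i}$ iff $6\le i+1$ iff $i\ge5$. The order is $2<3$.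
* Second ladder: $2\in U_{r'_i}$ iff $4\le i+1$ iff $i\ge3$, and $3\in U_{r'_i}$ iff $6\le2(i+1)$ iff $i\ge2$. The order is $3<2$.

A reading can also fail. Thin the uniform ladder to $r_0,r_2,r_4,\dots$, which is again a ladder, and take $y=2^4\cdot3^5$. Then $U_{r_2}=\emptyset$ and $U_{r_4}=\{2,3\}$: both primes enter together and no linear order appears.

So a fixed $y$ is at the mercy of the ladder. What survives, and will be proved as Lemma 2, is this: *whatever the ladder is, every linear order on every set of primes contained in the support of some rung is read off from some $y$.* This robustness lets us encode arbitrary finite digraphs into a logic that can quantify over infinite sets only in a very restricted way. That logic is FSO. The encoding shows that FSO cannot be decided on tree-automatic structures, and in fact not on the single structure $\mathfrak M$.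

## 2. Tree-automatic structures, FSO, and three theorems

**Definition (trees and tree automata).** A *finite binary tree* is a map $t$ from a finite nonempty prefix-closed set $\mathrm{dom}(t)\subseteq\{0,1\}^*$ to a finite alphabet $\Sigma$. A *tree automaton* has a finite state set $Q$, a set $I\subseteq Q$ and a set $\Delta\subseteq Q\times\Sigma\times(Q\cup\{\bot\})^2$. A *run* on $t$ is a map $\rho:\mathrm{dom}(t)\to Q$ with $\rho(\varepsilon)\in I$ such that for each node $d$ the tuple $(\rho(d),t(d),\rho(d0),\rho(d1))$ lies in $\Delta$, where $\rho(dc)$ is read as $\bot$ if $dc\notin\mathrm{dom}(t)$. The trees that have a run form the set recognized by the automaton; such sets are called *regular*. Regular sets of trees are effectively closed under Boolean operations, and emptiness is decidable.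

**Definition (convolution).** The *convolution* $t_1\otimes\dots\otimes t_r$ has domain $\bigcup_j\mathrm{dom}(t_j)$. Its label at $d$ is the $r$-tuple whose $j$-th entry is $t_j(d)$ if $d\in\mathrm{dom}(t_j)$, and the fresh blank symbol $\square$ otherwise.

For example, let all labels be $a$, let $\mathrm{dom}(s)=\{\varepsilon,0\}$ and $\mathrm{dom}(t)=\{\varepsilon,1,10\}$. Then $s\otimes t$ has label $(a,a)$ at $\varepsilon$, label $(a,\square)$ at $0$, and label $(\square,a)$ at $1$ and at $10$.

**Definition (automatic structures).** A structure $\mathfrak A=(A,R_1,\dots,R_k)$ over a finite relational signature is *tree-automatic* if it is isomorphic to a structure whose universe is a regular set of trees and each of whose relations, of arity $r$ say, is recognized by a tree automaton reading the convolution of $r$ trees. The tuple of automata is a *tree-automatic presentation*. *String-automatic* structures are defined in the same way with finite words and synchronous multi-tape word automata.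

**Definition (FSO).** FSO formulas are built from atomic formulas, including atoms $R(x_1,\dots,x_r)$ for relation variables $R$, by $\neg,\wedge,\vee$ (implications are expanded), first-order quantifiers, and this rule: if every occurrence of the $r$-ary relation variable $R$ in $\psi$ lies under an odd number of negations, counted inside $\psi$, then $\exists^\infty R\,\psi$ is a formula. We have $\mathfrak A\models\exists^\infty R\,\psi$ iff some infinite $R\subseteq A^r$ satisfies $\psi$.

We call an occurrence *positive* if it is under an even number of negations and *negative* if under an odd number. Two small examples: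

* $\exists^\infty R\,\forall x\forall y\,(\neg Rx\vee\neg Ry\vee x\mid y\vee y\mid x)$ says that there is an infinite chain. In $\mathfrak M$ it is true: take the powers of $2$.
* $\neg\exists^\infty R\,\forall x\,(\neg Rx\vee\varphi(x))$ says that only finitely many $x$ satisfy $\varphi$. In $\mathfrak M$ it is true for "$x\mid y$" and false for "$y\mid x$".

Kuske proved that FSO is decidable on string-automatic structures: an algorithm takes a string-automatic presentation and an FSO sentence and decides satisfaction. Kuske also proved that first-order logic with Ramsey quantifiers, which can be rewritten in terms of FSO, is decidable on tree-automatic structures; in particular first-order logic is. Alexander Kartzow, "First-Order Model Checking on Generalisations of Pushdown Graphs", arXiv:1202.0137 (2012), is the source of the question about full FSO: is there an algorithm that, given a tree-automatic presentation of $\mathfrak A$ and an FSO sentence $\varphi$, decides whether $\mathfrak A\models\varphi$, or does some undecidable problem reduce to this? The second alternative holds. Here is what we prove.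

**Theorem A.** $\mathfrak M$ is tree-automatic, and there is a computable map $\sigma\mapsto\Psi_\sigma$ from first-order sentences over one binary relation symbol $E$ to FSO sentences of the form $\neg\exists^\infty R\,\psi_\sigma(R)$ ($R$ unary, $\psi_\sigma$ first-order over $\{\mid,R\}$, $R$ only negative) such that $\mathfrak M\models\Psi_\sigma$ iff $\sigma$ has a finite model. Hence the FSO theory of $\mathfrak M$ is undecidable.

The last sentence follows from Trakhtenbrot's theorem: finite satisfiability of first-order sentences over one binary relation symbol is undecidable.

**Theorem B.** The FSO theory of $\mathfrak M$, and also the uniform FSO model-checking problem for tree-automatic presentations, are many-one equivalent to full second-order arithmetic $\mathrm{Th}_2(\mathbb N)$, the set of true sentences about $(\mathbb N,+,\cdot)$ with quantifiers over all subsets of $\mathbb N$.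

**Theorem C.** Let $D\subseteq\{0,1\}^*$ be regular and prefix-closed. Let $\mathrm{TA}_D$ be the class of structures with a tree-automatic presentation in which all trees of the universe have domain $\subseteq D$. If $\sup_n|D\cap\{0,1\}^n|<\infty$ ($D$ is *slender*), then every presentation of this kind can be effectively transformed into a string-automatic one, so FSO is decidable on $\mathrm{TA}_D$ by Kuske's theorem. Otherwise $\mathfrak M\in\mathrm{TA}_D$, and FSO on $\mathrm{TA}_D$ is many-one equivalent to $\mathrm{Th}_2(\mathbb N)$.

For example, $0^*\cup0^*1$ has at most two words of each length and is slender, while $1^*0^*$ has $n+1$ words of length $n$ and is not.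

## 3. Divisibility as inclusion of trees

We show that $\mathfrak M$ is tree-automatic. Write $\mathrm{Pref}(X)$ for the set of prefixes of words in $X$, and let $p_0<p_1<\cdots$ be the primes. Code $n$ by the tree with all labels $a$ and domain

$$T_n=\mathrm{Pref}\bigl(\{\varepsilon\}\cup\{1^i0^{v_{p_i}(n)}:v_{p_i}(n)\ge1\}\bigr).$$

By hand: $T_1=\{\varepsilon\}$, $T_2=\{\varepsilon,0\}$, $T_3=\{\varepsilon,1,10\}$, $T_{12}=\{\varepsilon,0,00,1,10\}$. The spine $1^*$ lists the primes and the side branch at $1^i$ stores the exponent of $p_i$ in unary.

**Step 1: the universe is regular.** Two words $1^i0^k$ and $1^j0^l$ with $k,l\ge1$ and $i<j$ are prefix-incomparable: after $1^i$ the first continues with $0$, the second with $1$. So for $n\ne1$ the words listed in $T_n$ are exactly the leaves of $T_n$. Conversely, suppose all leaves of a finite tree lie in $1^*0^+$. For each $i$ there is at most one leaf $1^i0^k$, because two of them would be comparable. A tree domain is the set of prefixes of its leaves, so this tree is $T_n$ for the $n$ with these exponents. Hence $\{T_n:n\ge1\}$ consists of $\{\varepsilon\}$ and of the trees all of whose leaves lie in $1^*0^+$. This set is regular: run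 a DFA for $1^*0^+$ from the root downward along all branches, check acceptance at the leaves, and allow $\{\varepsilon\}$ separately. Also $n\mapsto T_n$ is injective.

**Step 2: $m\mid n$ iff $T_m\subseteq T_n$.** If $m\mid n$, every word $1^i0^{v_{p_i}(m)}$ with $v_{p_i}(m)\ge1$ is a prefix of $1^i0^{v_{p_i}(n)}$. Conversely, let $T_m\subseteq T_n$ and $k=v_{p_i}(m)\ge1$. Then $1^i0^k$ is a prefix of some listed word $1^j0^l$ of $T_n$. By Step 1, $j=i$, so $k\le l=v_{p_i}(n)$.

**Step 3: divisibility is recognized.** An automaton reading the convolution of two trees of the universe checks that no node carries the label $(a,\square)$. Thus $\mathfrak M$ is tree-automatic. $\square$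

## 4. Two linear orders code a digraph

Let $P$ be a finite set with strict linear orders $\prec_1,\prec_2$, and let $\emptyset\ne V\subseteq P$. The elements of $V$ will be vertices, those of $P\setminus V$ edges. For $a\in V$ and $e\in P\setminus V$ let $\mathrm{Own}_i(a,e)$ say that $a$ is the $\prec_i$-last element of $V$ that is $\prec_i e$. Put

$$E(a,b):\iff\exists e\in P\setminus V:\ \mathrm{Own}_1(a,e)\wedge\mathrm{Own}_2(b,e).\tag{1}$$

**Every digraph arises.** Let $E\subseteq V^2$ and let $P\supseteq V$ with $|P\setminus V|=|E|$. Identify $P\setminus V$ with $E$. Let $\prec_1$ list the vertices, each followed immediately by the edges having it as source; let $\prec_2$ do the same with targets. Then $\mathrm{Own}_1(a,e)$ holds iff $a$ is the source of $e$, and $\mathrm{Own}_2(b,e)$ iff $b$ is the target of $e$. So (1) gives back $E$.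

For instance, let $V=\{a,b\}$ with edges $e_1=(a,b)$ and $e_2=(b,b)$. Then $\prec_1$ is $a,e_1,b,e_2$ and $\prec_2$ is $a,b,e_1,e_2$. Against the uniform ladder, with $a,b,e_1,e_2=2,3,5,7$, we can read these orders from $y_1=2^5\cdot5^6\cdot3^7\cdot7^8$ and $y_2=2^5\cdot3^6\cdot5^7\cdot7^8$: the rungs whose support contains $P$ are $r_3,r_4,\dots$, and on $P$ their exponents are $4,5,6,7,8,\dots$, so the primes enter one at a time in the stated order.

**Edge and non-edge without negated order atoms.** For $a\in V$, $e\in P\setminus V$,

$$\mathrm{Own}_i(a,e)\iff a\prec_i e\ \wedge\ \forall c\in V\setminus\{a\}\,(c\prec_i a\vee e\prec_i c),\tag{2}$$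
$$\neg\mathrm{Own}_i(a,e)\iff e\prec_i a\ \vee\ \exists c\in V\setminus\{a\}\,(a\prec_i c\wedge c\prec_i e).\tag{3}$$

In (2) we use that $c\ne e$ (as $c\in V$, $e\notin V$), so a vertex $c\neq a$ violates "$a$ is last" exactly when $a\prec_i c\prec_i e$. In (3) we also use $a\ne e$, so that "not $a\prec_i e$" is "$e\prec_i a$". Also $\neg E(a,b)$ iff for all $e\in P\setminus V$ we have $\neg\mathrm{Own}_1(a,e)$ or $\neg\mathrm{Own}_2(b,e)$. So **both $E(a,b)$ and $\neg E(a,b)$ are expressed with $\prec_1,\prec_2$ occurring only positively.** The reason is that for linear orders the negation of $p\prec q$ is $p=q\vee q\prec p$.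

## 5. What a negative relation variable cannot say

**Monotonicity.** *If $R$ occurs only positively in $\chi$, then $\chi(R)$ and $R\subseteq R'$ imply $\chi(R')$. If $R$ occurs only negatively in $\chi$, then $\chi(R)$ and $R'\subseteq R$ imply $\chi(R')$.* The two claims are proved by simultaneous induction on $\chi$. Atoms are clear; $\neg$ exchanges the two claims; $\wedge,\vee$, first-order quantifiers and $\exists^\infty S$ with $S\neq R$ preserve each of them, keeping the same witnesses.

**First attempt: guess an infinite object.** To encode an undecidable problem, one would like to write $\exists^\infty R\,\psi(R)$ where $\psi$ says that $R$ is a certain infinite object, such as the record of a computation. By monotonicity, every infinite subset of a witness is again a witness. So $\psi$ can forbid elements from $R$ but can never demand one. In particular no such $\psi$ is satisfied by exactly one infinite set, because an infinite set has proper infinite subsets.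

**Second attempt: negate.** The sentence $\neg\exists^\infty R\,\psi$ says that every infinite $R$ satisfies $\neg\psi$, in which $R$ is positive. Now we may demand elements of $R$. Suppose we read edges of a digraph from membership: $E(a,b)$ iff some element of $R$ attached to $a,b$ is present. A sentence $\sigma$ such as $\exists a\exists b\,\neg E(a,b)$ then needs absence from $R$, and a positive formula cannot express that: if it holds for some $R$, it holds for $R=A^r$. Moreover $R$ is now chosen by an opponent, who may leave out any particular element we had in mind.

**Third attempt: read the orders without $R$.** By Section 4 two linear orders suffice, and a number $y$ with distinct exponents orders its support by exponent. But the relation $v_p(y)<v_q(y)$, for different primes $p,q$, is not first-order definable in $\mathfrak M$. Suppose it were. Then, for every $\sigma$, we could write a first-order sentence saying that there are $y_1,y_2,v$, with $\mathrm{supp}(y_1)=\mathrm{supp}(y_2)\supseteq\mathrm{supp}(v)\neq\emptyset$ and each $y_i$ having pairwise distinct exponents, whose coded digraph on $\mathrm{supp}(v)$ satisfies $\sigma$. Every pair of linear orders on a finite set of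 primes is realized by exponents $1,\dots,n$, so this sentence would hold iff $\sigma$ has a finite model. By Trakhtenbrot's theorem the first-order theory of $\mathfrak M$ would be undecidable, yet $\mathfrak M$ is tree-automatic and first-order logic is decidable there. So exponents of different primes cannot be compared directly; they need a common ruler.

**The way through.** Let the opponent's set $R$ be the ruler. In $\neg\exists^\infty R\,[\mathrm{Chain}(R)\wedge\neg\theta(R)]$, that is, "every ladder satisfies $\theta$", the hypothesis $\mathrm{Chain}(R)$ restricts $R$, which negative occurrences can do. The conclusion $\theta$ must be positive in $R$. It states that certain numbers $y_1,y_2$, chosen *after* $R$, code a digraph satisfying $\sigma$. Linearity of the orders makes the non-edges positive, provided linearity itself can be certified positively. The next section does this.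

## 6. Certified orders from an arbitrary ladder

**Step 1: first-order definitions over $\mid$.** We need the vocabulary of Section 1 inside the logic. Equality is $x\mid y\wedge y\mid x$, and $1$ is the element dividing all others. Then:

* $\mathrm{Prime}(p)$: $p\ne1$ and every divisor of $p$ is $1$ or $p$.
* $\mathrm{PP}(p,q)$: $\mathrm{Prime}(p)$, and every prime dividing $q$ equals $p$. So $q$ is a power of $p$, possibly $1$.
* $\mathrm{Leq}(p,x,y)$: $\forall q\,(\mathrm{PP}(p,q)\wedge q\mid x\to q\mid y)$. For prime $p$ it says $v_p(x)\le v_p(y)$.
* $\mathrm{Sub}(x,y)$: every prime dividing $x$ divides $y$, i.e. $\mathrm{supp}(x)\subseteq\mathrm{supp}(y)$.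
* $x\ll y$: $\mathrm{Sub}(x,y)\wedge\neg\mathrm{Sub}(y,x)\wedge\forall p\,(\mathrm{Prime}(p)\wedge p\mid x\to\neg\mathrm{Leq}(p,y,x))$.

Put
$$\mathrm{Chain}(R):=\forall x\forall y\,(\neg Rx\vee\neg Ry\vee x=y\vee x\ll y\vee y\ll x).$$
Here $R$ is negative, and the infinite $R$ satisfying $\mathrm{Chain}$ are exactly the ladders.

**Step 2: ladders exist above every $m$.** This will give us at least one ruler to test with. For $m\ge1$ let $q_0<q_1<\cdots$ be the primes not dividing $m$, and put $r_i=(m\,q_0\cdots q_i)^{i+1}$. The support gains $q_{i+1}$ from $r_i$ to $r_{i+1}$. For $p\in\mathrm{supp}(r_i)$ let $c=v_p(mq_0\cdots q_i)\ge1$; then $v_p(r_i)=(i+1)c<(i+2)c=v_p(r_{i+1})$. So $r_i\ll r_{i+1}$, and all supports contain $\mathrm{supp}(m)$.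

**Step 3: the formulas $\mathrm{Less}$ and $\mathrm{Lin}$.** We formalize the reading of Section 1 and its certificate. Let $R$ be a ladder and $P=\mathrm{supp}(y)$. For $r\in R$ with $P\subseteq\mathrm{supp}(r)$ put
$$U_r=\{p\in P:v_p(y)\le v_p(r)\}.$$
If $r\ll s$ are two such rungs, then $v_p(r)<v_p(s)$ for all $p\in P$, so $U_r\subseteq U_s$. Hence **the sets $U_r$ form a chain under inclusion.** For $p,q\in P$ define
$$\mathrm{Less}_y(p,q):=\exists r\,\bigl(Rr\wedge\mathrm{Sub}(y,r)\wedge\mathrm{Leq}(p,y,r)\wedge\neg\mathrm{Leq}(q,y,r)\bigr),$$
so some admissible rung has $p\in U_r$, $q\notin U_r$. Define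
$$\mathrm{Lin}(y):=\forall p\in P\ \exists r\exists s\,\bigl(Rr\wedge Rs\wedge\mathrm{Sub}(y,r)\wedge\mathrm{Sub}(y,s)\wedge p\notin U_r\wedge p\in U_s\wedge\forall q\in P\setminus\{p\}\,(q\in U_r\leftrightarrow q\in U_s)\bigr).$$
It says that each $p$ enters alone: between two rungs, $U$ grows by exactly $p$. Here $p\in P$ abbreviates $\mathrm{Prime}(p)\wedge p\mid y$, and $p\in U_r$ abbreviates $\mathrm{Leq}(p,y,r)$; these are $R$-free. The bounded quantifier $\forall p\in P\,(\dots)$ is $\forall p\,(\neg(p\in P)\vee\dots)$. So $R$ is positive in both formulas.

**Lemma 1.** If $R$ is a ladder and $\mathrm{Lin}(y)$ holds, then $\mathrm{Less}_y$ is a strict linear order on $P=\mathrm{supp}(y)$. Hence, for $p,q\in P$, $\neg\mathrm{Less}_y(p,q)$ is equivalent to the $R$-positive formula $p=q\vee\mathrm{Less}_y(q,p)$.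

*Proof.* Irreflexivity is clear, as no $r$ has both $p\in U_r$ and $p\notin U_r$.

Totality: let $p\ne q$ and take $r,s$ from $\mathrm{Lin}(y)$ for $p$, so $p\notin U_r$, $p\in U_s$, and $q\in U_r$ iff $q\in U_s$. If $q\in U_r$, then $q\in U_r\not\ni p$ and $r$ witnesses $\mathrm{Less}_y(q,p)$. If $q\notin U_r$, then $q\notin U_s\ni p$ and $s$ witnesses $\mathrm{Less}_y(p,q)$.

Asymmetry: if $p\in U_r\not\ni q$ and $q\in U_{r'}\not\ni p$, then $U_r,U_{r'}$ are incomparable, contradicting the chain property.

Transitivity: let $p\in U_r\not\ni q$ and $q\in U_{r'}\not\ni t$. Since $q\in U_{r'}\setminus U_r$, comparability gives $U_r\subseteq U_{r'}$. So $p\in U_{r'}\not\ni t$, and $r'$ witnesses $\mathrm{Less}_y(p,t)$. $\square$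

Note the division of labor: comparability of the $U_r$ comes from the hypothesis $\mathrm{Chain}(R)$, while totality comes from the positive certificate $\mathrm{Lin}$.

**Lemma 2.** Let $R=\{r_0\ll r_1\ll\cdots\}$ be a ladder, let $P$ be a finite set of primes with $P\subseteq\mathrm{supp}(r_i)$ for some $i$, and let $<$ be any strict linear order on $P$. Then there is $y$ with $\mathrm{supp}(y)=P$, $\mathrm{Lin}(y)$, and $\mathrm{Less}_y={<}$.

*Proof.* Let $P=\{a_1<\dots<a_n\}$. Let $y$ have exponents $v_{a_k}(y)=v_{a_k}(r_{i+k})$ for $1\le k\le n$, and no other primes. These exponents are $\ge1$ because $P\subseteq\mathrm{supp}(r_i)\subseteq\mathrm{supp}(r_{i+k})$, so $\mathrm{supp}(y)=P$.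

Let $J$ be the set of $j$ with $P\subseteq\mathrm{supp}(r_j)$. It contains all $j\ge i$. Along $J$ the exponent of each $a_k$ increases strictly, so for $j\in J$
$$a_k\in U_{r_j}\iff v_{a_k}(r_{i+k})\le v_{a_k}(r_j)\iff j\ge i+k.$$
Therefore $U_{r_{i+k-1}}=\{a_1,\dots,a_{k-1}\}$ and $U_{r_{i+k}}=\{a_1,\dots,a_k\}$, and these two rungs witness $\mathrm{Lin}(y)$ for $a_k$. Finally, $\mathrm{Less}_y(a_k,a_l)$ holds iff some $j\in J$ has $i+k\le j<i+l$, iff $k<l$ (for $k<l$ take $j=i+k$). $\square$

## 7. Finite satisfiability inside the FSO theory of $\mathfrak M$

For Theorem A a sentence $\sigma$ over $E$ is enough. For Theorem B we shall want unary predicates as parameters, so we include them from the start. Let $\sigma$ be a first-order sentence over $\{E,A_1,\dots,A_k\}$, with $A_i$ unary and $k\ge0$, in negation normal form.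

**Step 1: a positive formula saying that a model is coded.** Define
$$\theta_\sigma(\bar x,R):=\exists y_1\exists y_2\exists v\,\Bigl[\mathrm{supp}(y_1)=\mathrm{supp}(y_2)\wedge\mathrm{Sub}(v,y_1)\wedge v\ne1\wedge\bigwedge_i\mathrm{Sub}(x_i,v)\wedge\mathrm{Lin}(y_1)\wedge\mathrm{Lin}(y_2)\wedge\sigma^\circ\Bigr].$$
The formula $\sigma^\circ$ is obtained from $\sigma$ as follows: quantifiers are relativized to primes dividing $v$; $A_i(p)$ becomes $p\mid x_i$; and the literals $E(a,b)$ and $\neg E(a,b)$ become the formulas of Section 4, built from (1), (2), (3), with $P=\mathrm{supp}(y_1)$, $V=\mathrm{supp}(v)$ and $\prec_i\,:=\mathrm{Less}_{y_i}$. Because $\sigma$ is in negation normal form and $\mathrm{Less}_{y_i}$ enters only positively, **$R$ occurs only positively in $\theta_\sigma$**, and $\theta_\sigma$ is first-order.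

**Step 2: quantify over all rulers.** Put
$$\mathrm{Sat}_\sigma(\bar x):=\neg\exists^\infty R\,\Bigl[\mathrm{Chain}(R)\wedge\forall r\bigl(\neg Rr\vee\bigwedge_i\mathrm{Sub}(x_i,r)\bigr)\wedge\neg\theta_\sigma(\bar x,R)\Bigr],$$
where the middle conjunct is omitted if $k=0$. Inside the brackets every occurrence of $R$ is negative, so this is an FSO formula. It has no free relation variable.

**Lemma 3.** $\mathfrak M\models\mathrm{Sat}_\sigma(\bar x)$ iff there are a finite nonempty set $V\supseteq\bigcup_i\mathrm{supp}(x_i)$ of primes and $E\subseteq V^2$ with $(V,E,\mathrm{supp}(x_1),\dots,\mathrm{supp}(x_k))\models\sigma$.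

*Proof.* Let $A=\bigcup_i\mathrm{supp}(x_i)$.

($\Leftarrow$) We show that every ladder, however chosen, codes a copy of the given model. Let $R$ be a ladder all of whose members have support $\supseteq A$. Since $|\mathrm{supp}(r_i)|\ge i$, some $r\in R$ has $|\mathrm{supp}(r)|\ge|V|+|E|$. As $A\subseteq\mathrm{supp}(r)$, there is an injection of $V$ into $\mathrm{supp}(r)$ that fixes $A$ pointwise; let $V'$ be its image. Transporting $E$ gives $E'\subseteq V'^2$, and $(V',E',\mathrm{supp}(x_1),\dots)$ is isomorphic to the given model, since each $\mathrm{supp}(x_i)\subseteq A$ is fixed. Enough primes remain to choose $P$ with $V'\subseteq P\subseteq\mathrm{supp}(r)$ and $|P\setminus V'|=|E|$. By Section 4 there are linear orders $\prec_1,\prec_2$ on $P$ coding $E'$. By Lemma 2 there are $y_1,y_2$ with support $P$, with $\mathrm{Lin}(y_i)$ and $\mathrm{Less}_{y_i}={\prec_i}$. Let $v=\prod_{p\in V'}p$. Then $v\ne1$, $\mathrm{Sub}(v,y_1)$ and $\mathrm{Sub}(x_i,v)$ hold, and $\sigma^\circ$ holds because the coded structure satisfies $\sigma$. So $\theta_\sigma(\bar x,R)$ holds. Hence no infinite $R$ satisfies the bracket.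

($\Rightarrow$) Now one ladder suffices. By Section 6, Step 2, with $m$ the product of the $x_i$ ($m=1$ if $k=0$), there is a ladder $R$ all of whose members have support $\supseteq A$. Since $\mathrm{Sat}_\sigma(\bar x)$ holds, $R$ does not satisfy the bracket, so $\theta_\sigma(\bar x,R)$ holds; take $y_1,y_2,v$. By Lemma 1, $\mathrm{Less}_{y_1}$ and $\mathrm{Less}_{y_2}$ are strict linear orders on $\mathrm{supp}(y_1)=\mathrm{supp}(y_2)$. So the equivalences (2), (3) apply, and the positive formulas for $E$ and $\neg E$ are complementary. Hence $\sigma^\circ$ says that the digraph coded on $V=\mathrm{supp}(v)$, with the predicates $\mathrm{supp}(x_i)\subseteq V$, satisfies $\sigma$. The set $V$ is finite, and nonempty as $v\ne1$. $\square$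

**Proof of Theorem A.** Tree-automaticity is Section 3. For a sentence $\sigma$ over $E$, compute its negation normal form and let $\Psi_\sigma:=\mathrm{Sat}_\sigma$ with $k=0$. This has the form $\neg\exists^\infty R\,\psi_\sigma(R)$ with $R$ unary and only negative, and $\psi_\sigma$ first-order over $\{\mid,R\}$. By Lemma 3, $\mathfrak M\models\Psi_\sigma$ iff $\sigma$ has a model on a finite nonempty set of primes, iff $\sigma$ has a finite model, since any finite set can be replaced by a set of primes of the same size. By Trakhtenbrot's theorem the FSO theory of $\mathfrak M$ is undecidable. In particular no algorithm decides, given a tree-automatic presentation and an FSO sentence, whether the sentence holds. $\blacksquare$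

## 8. Cardinalities of supports: first-order arithmetic

We turn to Theorem B and its lower bound, first for arithmetic without set quantifiers. Let $x\in\mathbb N_{>0}$ represent the number $\omega(x):=|\mathrm{supp}(x)|$. Every natural number is represented.

**Step 1: equality of represented numbers.** Let $\mathrm{Eq}(x,y):=\mathrm{Sat}_\sigma(x,y)$, where $\sigma$ (in negation normal form) says: every element of $A_1$ has exactly one $E$-successor in $A_2$, and every element of $A_2$ has exactly one $E$-predecessor in $A_1$. If $(V,E,\mathrm{supp}(x),\mathrm{supp}(y))\models\sigma$, then sending each $a\in\mathrm{supp}(x)$ to its unique successor in $\mathrm{supp}(y)$ is a bijection. Conversely, if $f:\mathrm{supp}(x)\to\mathrm{supp}(y)$ is a bijection, let $E$ be its graph on $V=\mathrm{supp}(x)\cup\mathrm{supp}(y)$ (with one extra prime if this is empty); then $\sigma$ holds, even if the supports overlap, because $E$ contains only the pairs $(a,f(a))$. By Lemma 3, $\mathrm{Eq}(x,y)$ holds iff $\omega(x)=\omega(y)$.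

**Step 2: addition.** Let
$$\mathrm{Add}(x,y,z):=\exists u\exists w\,\bigl(\mathrm{Eq}(x,u)\wedge\mathrm{Eq}(y,w)\wedge\mathrm{supp}(u)\cap\mathrm{supp}(w)=\emptyset\wedge\mathrm{supp}(z)=\mathrm{supp}(u)\cup\mathrm{supp}(w)\bigr).$$
The support conditions are first-order over $\mid$. The formula defines $\omega(x)+\omega(y)=\omega(z)$; for the existence of $u,w$, split $\mathrm{supp}(z)$ into two parts of the right sizes.

**Step 3: multiplication.** Let $\mathrm{Mul}(x,y,z)$ say: there are $x',y',z'$ with pairwise disjoint supports, with $\mathrm{Eq}(x,x')$, $\mathrm{Eq}(y,y')$, $\mathrm{Eq}(z,z')$ and $\mathrm{Sat}_\tau(x',y',z')$. Here $\tau$ says that each $c\in A_3$ has exactly one $E$-predecessor in $A_1$ and exactly one in $A_2$, and that for all $a\in A_1$, $b\in A_2$ there is exactly one $c\in A_3$ with $E(a,c)\wedge E(b,c)$. The first part makes $c\mapsto(a,b)$ a map $A_3\to A_1\times A_2$; the $c$ with $E(a,c)\wedge E(b,c)$ are exactly those mapped to $(a,b)$, so the second part says that the map is bijective. Conversely, any bijection $A_3\to A_1\times A_2$ defines such an $E$, because the three sets are disjoint. Hence $\mathrm{Mul}$ defines $\omega(x)\omega(y)=\omega(z)$.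

**Step 4: translate all of first-order arithmetic.** Write an arithmetical formula $\varphi(\bar n)$ with atoms $n=m$, $n+m=k$, $n\cdot m=k$ only, flattening terms; the constants $0,1$ are definable ($n+n=n$, respectively $n\cdot n=n$ and $n+n\neq n$). Replace the atoms by $\mathrm{Eq},\mathrm{Add},\mathrm{Mul}$ and quantifiers over numbers by quantifiers over elements of $\mathfrak M$. The result $\hat\varphi(\bar x)$ satisfies
$$\mathfrak M\models\hat\varphi(\bar x)\iff\mathbb N\models\varphi(\omega(\bar x)),\tag{4}$$
by induction on $\varphi$, using in the quantifier step that $\omega$ is surjective. The formula $\hat\varphi$ has no free relation variables, so it may be used under any polarity.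

## 9. Coherent families: quantifying over all sets of numbers

By Section 5 an infinite $R$ chosen in FSO cannot be pinned down: all its infinite subsets are equally good. So we represent a set $T\subseteq\mathbb N$ by something that every infinite subset still determines: an infinite family of initial segments of its characteristic sequence.

**Step 1: strings and bits.** Each $m\ge1$ codes the binary string obtained by deleting the leading $1$ of its binary expansion; $0$ codes the empty string. For instance, $13=1101_2$ codes $101$. Each string of length $\ell\ge1$ has exactly one code, and the empty string has the codes $0$ and $1$. For $c=0,1$ let $\mathrm{Bit}_c(m,n)$ be an arithmetical formula saying that the string coded by $m$ has an $n$-th letter, counted from $0$, and that it is $c$; it exists because the relation is computable. Let $\mathrm{Comp}(m,m')$ say that there are no $n$ and $c\in\{0,1\}$ with $\mathrm{Bit}_c(m,n)\wedge\mathrm{Bit}_{1-c}(m',n)$, i.e. that one string is a prefix of the other.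

**Step 2: coherent sets.** Put
$$\mathrm{Coh}(R):=\forall x\forall y\,\bigl(\neg Rx\vee\neg Ry\vee x=y\vee(\neg\mathrm{Eq}(x,y)\wedge\widehat{\mathrm{Comp}}(x,y))\bigr),$$
where $R$ is negative. Let $R$ be infinite with $\mathrm{Coh}(R)$. Distinct elements of $R$ represent distinct numbers, and only finitely many numbers code strings below a given length. So the strings coded by the $\omega(x)$, $x\in R$, have unbounded length, and they are pairwise compatible. Hence there is a unique $T_R\subseteq\mathbb N$ whose characteristic sequence extends them all. Moreover
$$\omega(z)\in T_R\iff\exists x\,(Rx\wedge\widehat{\mathrm{Bit}_1}(x,z))\iff\forall x\,(\neg Rx\vee\neg\widehat{\mathrm{Bit}_0}(x,z)).\tag{5}$$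
Indeed, some $x_0\in R$ codes a string of length $>\omega(z)$. If $\omega(z)\in T_R$, then $x_0$ satisfies $\widehat{\mathrm{Bit}_1}(x_0,z)$ and no $x\in R$ satisfies $\widehat{\mathrm{Bit}_0}(x,z)$. If $\omega(z)\notin T_R$, then no $x\in R$ satisfies $\widehat{\mathrm{Bit}_1}(x,z)$, and $x_0$ satisfies $\widehat{\mathrm{Bit}_0}(x_0,z)$. So **membership in $T_R$ is expressible both $R$-positively and $R$-negatively.**

**Step 3: every set is represented.** Given $T\subseteq\mathbb N$, for each $\ell\ge0$ pick one $x$ such that $\omega(x)$ codes the length-$\ell$ initial segment of the characteristic sequence of $T$. Different lengths give different numbers $\omega(x)$, so the chosen set $R$ is infinite and coherent, and $T_R=T$.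

**Step 4: the translation.** The purpose is to choose, at each membership atom, the form in (5) that ends up with the right polarity. Let $\varphi$ be a formula of second-order arithmetic built with $\neg,\wedge,\vee,\exists$, with arithmetical atoms as in Section 8 and set atoms $n\in T$ for number variables $n$; rename bound variables apart, keeping relation variables inside different $\mathrm{Sat}$-formulas distinct. Let $\epsilon$ assign a sign to each set variable. Define $\varphi^\epsilon$ by:

* arithmetical atoms are translated by $\hat{\ }$;
* $(n\in T)^\epsilon$ is the first formula in (5), $\exists x(R_Tx\wedge\widehat{\mathrm{Bit}_1}(x,z))$, if $\epsilon(T)=+$, and the second, $\forall x(\neg R_Tx\vee\neg\widehat{\mathrm{Bit}_0}(x,z))$, if $\epsilon(T)=-$, where $z$ is the variable for $n$;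
* $(\neg\varphi)^\epsilon=\neg\varphi^{-\epsilon}$;
* $\wedge$, $\vee$ and $\exists n$ commute with the translation;
* $(\exists T\,\varphi)^\epsilon=\exists^\infty R_T\,\bigl(\mathrm{Coh}(R_T)\wedge\varphi^{\epsilon[T\mapsto-]}\bigr)$.

*Polarity.* Each free $R_T$ occurs in $\varphi^\epsilon$ only with polarity $\epsilon(T)$. For atoms this is the choice just made. For $\neg\varphi$, in $\varphi^{-\epsilon}$ the polarity is $-\epsilon(T)$, and the outer negation flips it. The other cases do not change polarities. So in $\mathrm{Coh}(R_T)\wedge\varphi^{\epsilon[T\mapsto-]}$ every occurrence of $R_T$ is negative, and the quantifier $\exists^\infty R_T$ is legal.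

*Correctness.* For infinite coherent $R_T$, the formula $\varphi^\epsilon$ holds in $\mathfrak M$ for elements $z$ and relations $R_T$ iff $\varphi$ holds in $\mathbb N$ for the numbers $\omega(z)$ and the sets $T_{R_T}$. This is an induction on $\varphi$, for all $\epsilon$ at once. Arithmetical atoms are (4), set atoms are (5), Boolean cases are immediate, $\exists n$ uses surjectivity of $\omega$. For $\exists T$: an infinite $R_T$ with $\mathrm{Coh}(R_T)$ yields the set $T_{R_T}$, and conversely each $T$ is some $T_{R}$ by Step 3.

For sentences this is a computable many-one reduction of $\mathrm{Th}_2(\mathbb N)$ to the FSO theory of $\mathfrak M$.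

**Step 5: the upper bound.** It remains to reduce the uniform problem to $\mathrm{Th}_2(\mathbb N)$. Code finite trees injectively by natural numbers, computably. Whether the input is a valid presentation is decidable, by closure and emptiness for tree automata; invalid inputs are mapped to a false sentence. Given a valid presentation, the universe and the relations become decidable sets of numbers and tuples, uniformly in the presentation, so arithmetical formulas defining them can be computed. Translate an FSO sentence: relativize first-order quantifiers to the universe; replace $\exists^\infty R\,\psi$ with $R$ of arity $r$ by "there is a set $X$ of codes of $r$-tuples of elements of the universe, with $\forall n\exists m\,(m>n\wedge m\in X)$, such that $\psi$"; and replace $R(x_1,\dots,x_r)$ by $\langle x_1,\dots,x_r\rangle\in X$. The resulting second-order sentence is true in $\mathbb N$ iff the FSO sentence holds in the structure.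

**Proof of Theorem B.** $\mathrm{Th}_2(\mathbb N)$ reduces to the FSO theory of $\mathfrak M$ by Step 4. That theory reduces to the uniform problem by adjoining the fixed presentation of Section 3. The uniform problem reduces to $\mathrm{Th}_2(\mathbb N)$ by Step 5. $\blacksquare$

## 10. Slender domains: trees as words of levels

Let $D$ be regular and prefix-closed. If $D=\emptyset$, there are no trees over $D$; then $D$ is slender, all universes are empty, and empty word languages give a string-automatic presentation. So let $D\ne\emptyset$, and let $B$ be a partial DFA for $D$ with transition function $\delta$, all of whose states are accessible and co-accessible. Every state is reached by a prefix of a word of $D$, hence by a word of $D$; so all states are accepting. Let $m$ be the number of states. A word $w$ is *readable* from a state $q$ if $\delta(q,w)$ is defined.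

Assume $|D\cap\{0,1\}^n|\le k$ for all $n$.

**Step 1: a finite description of the levels.** List $D\cap\{0,1\}^n$ lexicographically as $d_n^1,\dots,d_n^{k_n}$ and let $s_n$ be the vector of the states of $B$ reached by these words. There are finitely many vectors of length $\le k$. Since $D$ is prefix-closed, level $n+1$ consists of the words $d_n^ic$ with $\delta(q_i,c)$ defined, where $q_i$ is the $i$-th entry of $s_n$, and their lexicographic order is the order of the pairs $(i,c)$. So $s_{n+1}$ and the parent–child relation between levels $n$ and $n+1$ are determined by $s_n$.

**Step 2: the encoding.** Encode a tree $t$ of height $h$ (the greatest length of a node) with $\mathrm{dom}(t)\subseteq D$ by the word $\alpha_0\cdots\alpha_h$ over $(\Sigma\cup\{\square\})^k$, where the $i$-th entry of $\alpha_n$ is $t(d_n^i)$ if $i\le k_n$ and $d_n^i\in\mathrm{dom}(t)$, and $\square$ otherwise. This is injective, and no $\alpha_n$ is $\square^k$. For example, for $D=0^*\cup0^*1$ and $k=2$, a tree with domain $\{\varepsilon,0,1,00\}$ becomes $(t(\varepsilon),\square)\,(t(0),t(1))\,(t(00),\square)$.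

**Step 3: tree automata become word automata.** Given a tree automaton $(Q,I,\Delta)$, build a nondeterministic word automaton whose state after reading $\alpha_n$ stores $s_n$, $\alpha_n$, and a guessed state of $Q$ for each non-blank entry of $\alpha_n$. It checks: $\alpha_0$ is non-blank exactly at the entry of the root, whose guessed state is in $I$; each $\alpha_n$ is not $\square^k$; non-blank entries of $\alpha_{n+1}$ sit at positions $\le k_{n+1}$ whose parents are non-blank in $\alpha_n$; and for each node on level $n$, its state, its label and the states of its children on level $n+1$ (with $\bot$ for missing ones) form a tuple in $\Delta$. At the end of the word all children of the last level are missing, and the same check is made with $\bot,\bot$. This automaton recognizes exactly the codes of accepted trees with domain $\subseteq D$.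

**Step 4: convolutions.** The tree $t_1\otimes\dots\otimes t_r$ again has domain $\subseteq D$, and its height is the maximum of the heights. At position $n$ its code has, for each $i$, the tuple of the $i$-th entries of the $n$-th letters of the codes of $t_1,\dots,t_r$, the padding symbol of words being read as $\square^k$; an all-blank tuple is the blank entry. So the code of the convolution is the image of the convolution of the codes under a letter-to-letter renaming. The inverse image of a regular word language under this renaming, intersected with the regular set of convolutions of $r$ codes of trees in the universe, is regular and computable. Hence a presentation over $D$ is effectively transformed into a string-automatic one, and Kuske's theorem gives decidability on $\mathrm{TA}_D$. This proves the slender half of Theorem C.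

## 11. Non-slender domains contain divisibility

Now assume $D$ is not slender, with $B$, $\delta$, $m$ as in Section 10. Call a state *big* if infinitely many words are readable from it. In Section 3 the domain $1^*0^*$ was enough, because the automaton has a loop (reading $1$) which can be left (by $0$) into another loop. We find this pattern in every non-slender $D$.

**Step 1: the pattern exists.** *There are a state $p$ on a cycle whose label $v\ne\varepsilon$ begins with a letter $a$, and a letter $b\ne a$, such that $\delta(p,b)$ is defined and big.*

Suppose not. First, from a non-big state only words of length $<m$ are readable: a readable word of length $\ge m$ visits at least $m+1$ states, so it passes through a cycle, and repeating the cycle yields infinitely many readable words. Next, let $p$ be on a cycle, and follow this cycle. Each state met is on a cycle (the same one, rotated), so by assumption its other successor is undefined or not big. Thus a word of length $n$ readable from $p$ either follows the cycle for all $n$ steps, or leaves it after $j<n$ steps by a determined letter and then continues from a non-big state by a word of length $n-1-j$, which must be $<m$. So $n-1-j$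 takes at most $m$ values, each with at most $2^m$ continuations, and at most $1+m2^m$ words of length $n$ are readable from $p$.

Finally, the run on a word of $D$ of length $\ge m$ repeats a state within its first $m$ letters, so some prefix of length $\le m$ leads to a state on a cycle. There are fewer than $2^{m+1}$ words of length $\le m$. Hence $|D\cap\{0,1\}^n|\le2^{m+1}(1+m2^m)$ for $n\ge m$, and $|D\cap\{0,1\}^n|\le2^m$ for $n<m$. So $D$ is slender, a contradiction.

**Step 2: a copy of the tree coding.** Let $u$ lead from the initial state to $p$. As $\delta(p,b)$ is big, arbitrarily long words are readable from it, so some word $w$ leads from $\delta(p,b)$ to a state on a cycle, with label $x\ne\varepsilon$ say. Since all states are accepting, $\mathrm{Pref}(uv^*bwx^*)\subseteq D$. Code $n\in\mathbb N_{>0}$ by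
$$T_n=\mathrm{Pref}\bigl(\{u\}\cup\{uv^ibwx^{v_{p_i}(n)-1}:v_{p_i}(n)\ge1\}\bigr),$$
with all labels equal. Here $v_{p_i}(n)$ is an exponent, while $v$ is the cycle label.

**Step 3: the coding works.** Two words $uv^ibwx^e$ and $uv^jbwx^f$ with $i<j$ are incomparable: after $uv^i$ the first continues with $b$, the second with $a$. Words with the same $i$ are ordered by the exponent of $x$. So for $n\ne1$ the leaves of $T_n$ are exactly the words $uv^ibwx^{v_{p_i}(n)-1}$ listed; each has $u$ as a proper prefix. Conversely, a finite tree all of whose leaves lie in $uv^*bwx^*$ has at most one leaf for each $i$. It is the set of prefixes of its leaves, so it is $T_n$ for the $n$ with $v_{p_i}(n)=e+1$ whenever $uv^ibwx^e$ is a leaf, and $v_{p_i}(n)=0$ otherwise. Thus $\{T_n\}$ consists of $T_1=\mathrm{Pref}(u)$ and of the finite trees all of whose leaves lie in $uv^*bwx^*$. This set is regular, as in Section 3, and $n\mapsto T_n$ is injective.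

If $k\mid n$, then clearly $T_k\subseteq T_n$. Conversely, let $T_k\subseteq T_n$ and $v_{p_i}(k)\ge1$. The word $uv^ibwx^{v_{p_i}(k)-1}\in T_n$ is longer than $u$, so it is a prefix of a listed word of $T_n$. That word has the same $i$, by incomparability, so $v_{p_i}(k)\le v_{p_i}(n)$. Hence $k\mid n$ iff $T_k\subseteq T_n$, which an automaton checks on convolutions. So $\mathfrak M\in\mathrm{TA}_D$.

**Step 4: complexity.** With this fixed presentation over $D$, Section 9, Step 4 reduces $\mathrm{Th}_2(\mathbb N)$ to FSO on $\mathrm{TA}_D$. The upper bound in Section 9, Step 5 covers all tree-automatic presentations, and whether all trees of the universe have domain $\subseteq D$ is decidable, since this is a regular condition. So FSO on $\mathrm{TA}_D$ is many-one equivalent to $\mathrm{Th}_2(\mathbb N)$. Together with Section 10 this proves Theorem C. $\blacksquare$
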